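# Why the Nakayama automorphism has homological determinant one

Throughout, $k$ is a field and $A=\bigoplus_{n\ge 0}A_n$ is a connected graded $k$-algebra: $A_0=k$ and $\dim_kA_n<\infty$ for all $n$. The problem comes from Manuel Reyes, Daniel Rogalski, and James J. Zhang, "Skew Calabi-Yau Algebras and Homological Identities", arXiv:1302.0437 (2013).

## 1. Frobenius forms: the scalar should be 1

Some graded algebras carry a canonical automorphism, the Nakayama automorphism $\mu$, which measures how far a certain functional is from being a trace. Graded automorphisms of such algebras also have a kind of determinant. We ask for the determinant of $\mu$. The first guess is: **it is always 1**. We test this where no homological algebra is needed.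

Let $A$ be finite-dimensional with top degree $n$ and $\dim A_n=1$. Let $t:A\to k$ be a nonzero functional that vanishes outside degree $n$, and suppose the form $(a,b)\mapsto t(ab)$ is nondegenerate; then $A$ is a graded Frobenius algebra. For each $a$ the functional $x\mapsto t(xa)$ is represented by a unique element $\mu(a)$:
$$t(xa)=t(\mu(a)x)\qquad\text{for all }x\in A. \tag{1}$$
The map $\mu$ preserves degree and is bijective, by nondegeneracy. It is multiplicative, because $t(xab)=t(\mu(b)xa)=t(\mu(a)\mu(b)x)$. So $\mu$ is a graded automorphism, and it acts on the line $A_n$ by a scalar.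

*Smallest noncommutative case.* Let $x^2=y^2=0$ and $xy=p\,yx$ with $p\in k^\times$, and let $t(xy)=1$, so $t(yx)=p^{-1}$. Put $y$ for the variable in (1), with $a=x$: $p^{-1}=t(yx)=t(\mu(x)y)$, so $\mu(x)=p^{-1}x$. Put $x$ for the variable, with $a=y$: $1=t(xy)=t(\mu(y)x)$, so $\mu(y)=p\,y$. The eigenvalues on $A_1$ are $p^{-1}$ and $p$, with $p$ arbitrary, but on the top line $\mu(xy)=p^{-1}p\,xy=xy$.

*All Frobenius cases.* Put $x=1$ in (1): $t(a)=t(\mu(a))$. So $t\circ\mu=t$, and $\mu$ acts on $A_n$ by $1$.

That was one line. The general case is longer because there is no $1$ to substitute.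

## 2. Local cohomology, the Nakayama automorphism, the homological determinant

Write $\mathfrak m=A_{\ge1}$ and regard $k=A/\mathfrak m$ as a graded module. For a graded module $M$, the shift is $M(l)_n=M_{n+l}$, and $M^*$ is the graded dual, $(M^*)_n=\operatorname{Hom}_k(M_{-n},k)$. For a bimodule $M$ and automorphisms $\mu,\nu$ of $A$, the bimodule ${}^{\mu}M^{\nu}$ is the space $M$ with $a\cdot m\cdot b=\mu(a)\,m\,\nu(b)$.

**Definition (AS Gorenstein).** $A$ is AS Gorenstein if it has finite injective dimension $d$ as a left and as a right module over itself, $\operatorname{Ext}^i_A({}_Ak,{}_AA)=0$ for $i\ne d$, $\operatorname{Ext}^d_A({}_Ak,{}_AA)\cong k_A(l)$ for some integer $l$ (the AS index), and the symmetric conditions hold for right modules. "Noetherian" means left and right noetherian.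

*Example.* For $A=k[x]$ with $\deg x=1$, apply $\operatorname{Hom}_A(-,A)$ to $0\to A(-1)\xrightarrow{x}A\to k\to0$. This gives $A\xrightarrow{x}A(1)$, with cokernel $k(1)$. So $d=1$ and $l=1$.

**Definition (local cohomology).** $H^i_{\mathfrak m}(A)=\varinjlim_n\operatorname{Ext}^i_A(A/A_{\ge n},A)$, computed with left modules. It is a graded $A$-bimodule. Equivalently, for a left module $M$ let $\Gamma(M)=\{x\in M: A_{\ge n}x=0\text{ for some }n\}$; its elements are called torsion. Then $H^i_{\mathfrak m}(A)=H^i(\Gamma(I))$ for an injective resolution $I$ of $A$, because $\Gamma(I)=\varinjlim_n\operatorname{Hom}_A(A/A_{\ge n},I)$ and direct limits are exact.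

**Fact used as a black box.** If $A$ is noetherian connected graded AS Gorenstein of injective dimension $d$ and AS index $l$, then $H^i_{\mathfrak m}(A)=0$ for $i\neq d$, and there is a unique graded automorphism $\mu_A$, the *Nakayama automorphism*, with $H^d_{\mathfrak m}(A)^*\cong{}^{\mu_A}A^1(-l)$ as graded bimodules. In particular $H^d_{\mathfrak m}(A)_{-l}$ is one-dimensional, since it is dual to $(A(-l))_l=A_0$.

**Definition (homological determinant).** A graded automorphism $\sigma$ of $A$ is a module map $A\to{}^{\sigma}A$. Lift it to a map $I\to{}^\sigma I$ of injective resolutions and apply $\Gamma$; this gives a graded $k$-linear automorphism $H^d_{\mathfrak m}(\sigma)$ of $H^d_{\mathfrak m}(A)$. Lifts compose, so $H^d_{\mathfrak m}(\sigma\tau)=H^d_{\mathfrak m}(\sigma)H^d_{\mathfrak m}(\tau)$. If $H^d_{\mathfrak m}(\sigma)$ acts on the line $H^d_{\mathfrak m}(A)_{-l}$ by $c$, then $\operatorname{hdet}\sigma=c^{-1}$. With this normalization, for $k[x_1,\dots,x_n]$ and a linear automorphism $g$, $\operatorname{hdet}g=\det g$.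

*Examples.* For $A=k[x]$, $H^1_{\mathfrak m}(A)=k[x,x^{-1}]/k[x]$, with line $H_{-1}=k\,x^{-1}$. The map $x\mapsto bx$ sends $x^{-1}$ to $b^{-1}x^{-1}$, so its homological determinant is $b$. For a Frobenius algebra as in Section 1, $d=0$, $H^0_{\mathfrak m}(A)=A$, $l=-n$ and $H^0_{\mathfrak m}(\sigma)=\sigma$; the map $a\mapsto\bigl(x\mapsto t(ax)\bigr)$ is an isomorphism ${}^\mu A^1(-l)\cong A^*$ by (1). So the computation $t\circ\mu=t$ says exactly that $\operatorname{hdet}\mu_A=1$.

**A test with $d=2$: the quantum plane.** Let $A=k\langle x,y\rangle/(yx-q\,xy)$ with $q\in k^\times$, a standard noetherian AS Gorenstein algebra with basis $x^iy^j$. The elements $x,y$ are normal and regular, so we may invert their powers. Comparing the monomials $x^iy^j$ gives an exact sequence of bimodules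
$$0\to A\to A_x\oplus A_y\to A_{xy}\to T\to0,$$
where $T$ has basis $x^{-i}y^{-j}$ with $i,j\ge1$. Let $M=A/A_{\ge n}$. Since $A_x$ is flat over $A$, $\operatorname{Ext}^i_A(M,A_x)=\operatorname{Ext}^i_{A_x}(A_x\otimes_AM,A_x)$. This is $0$, because $1\otimes m=x^{-n}\otimes x^nm=0$. The same holds for $A_y$ and $A_{xy}$. So $\operatorname{Ext}^i_A(M,A)\cong\operatorname{Ext}^{i-2}_A(M,T)$, and in the limit $H^i_{\mathfrak m}(A)$ is the $(i-2)$-nd local cohomology of $T$. Now $T$ is torsion. By Lemma 1 below, the injective hull of a torsion module is torsion, so $T$ has an injective resolution by torsion modules, on which $\Gamma$ is the identity. Hence $H^2_{\mathfrak m}(A)=T$ and the other $H^i_{\mathfrak m}(A)$ vanish. A diagonal automorphism acts on the whole sequence, hence on $T$ by substitution.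

The top line is $k\,x^{-1}y^{-1}$ in degree $-2$, so $l=2$. Let $t$ be the coefficient of $x^{-1}y^{-1}$. From $yx=q\,xy$ we get $y^{-1}x=q^{-1}xy^{-1}$ and $yx^{-1}=q^{-1}x^{-1}y$. We look for $\mu$ with $t(wa)=t(\mu(a)w)$ for $w\in T$.

* For $a=x$ only $w=x^{-2}y^{-1}$ matters: $wx=q^{-1}x^{-1}y^{-1}$ and $xw=x^{-1}y^{-1}$. So $\mu(x)=q^{-1}x$.
* For $a=y$ only $w=x^{-1}y^{-2}$ matters: $wy=x^{-1}y^{-1}$ and $yw=q^{-1}x^{-1}y^{-1}$. So $\mu(y)=q\,y$.

The rule extends from generators to all $a$ as in Section 1. Moreover $t(x^iy^jx^{-r}y^{-s})\ne0$ exactly when $r=i+1$ and $s=j+1$, so $a\mapsto\bigl(w\mapsto t(aw)\bigr)$ is an isomorphism ${}^\mu A^1(-2)\cong T^*$. Thus $\mu=\mu_A$. It sends $x^{-1}y^{-1}$ to $(q^{-1})^{-1}q^{-1}x^{-1}y^{-1}=x^{-1}y^{-1}$. The guess survives.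

**Theorem A.** If $A$ is noetherian connected graded AS Gorenstein, then $\operatorname{hdet}\mu_A=1$.

**Theorem B.** Let $A$ be a left noetherian connected graded algebra, and let $H^i_{\mathfrak m}(A)=\varinjlim_n\operatorname{Ext}^i_A(A/A_{\ge n},A)$ be computed with left modules. Suppose that for some $d\ge0$, some $l\in\mathbb Z$ and some graded automorphism $\mu$, we have $H^i_{\mathfrak m}(A)=0$ for $i\ne d$ and $H^d_{\mathfrak m}(A)^*\cong{}^{\mu}A^1(-l)$ as graded bimodules. Then $H^d_{\mathfrak m}(\mu)$ is the identity on the one-dimensional space $H^d_{\mathfrak m}(A)_{-l}$.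

**B implies A.** By the black box, the hypotheses of B hold with $\mu=\mu_A$, so $c=1$ and $\operatorname{hdet}\mu_A=1$. If one prefers local cohomology of right modules, apply B to $B=A^{op}$. Swapping sides turns ${}^\mu A^1$ into ${}^1B^\mu$, and the map $\mu^{-1}$ is an isomorphism ${}^1B^\mu\cong{}^{\mu^{-1}}B^1$. So B shows that $H^d_{\mathfrak m}(\mu^{-1})$, and hence $H^d_{\mathfrak m}(\mu)$, is the identity in degree $-l$.

Theorem B assumes neither finite injective dimension, nor right noetherianness, regularity or the Koszul property, nor anything about $\operatorname{char}k$.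

## 3. The bimodule $H$ alone cannot see the scalar

Keep the hypotheses of Theorem B; write $H=H^d_{\mathfrak m}(A)$ and $\varphi=H^d_{\mathfrak m}(\mu)$. Let $t\in(H_{-l})^*$ correspond to $1\in A$. Exactly as before, $t(xa)=t(\mu(a)x)$ for $x\in H$, $a\in A$ (checked in Step 2). Since $t$ spans the dual of the line $H_{-l}$, Theorem B says
$$t\circ\varphi=t .$$

The sensible first attempt is to copy Section 1. We know that $\varphi(axb)=\mu(a)\varphi(x)\mu(b)$. Then
$$t\varphi(xa)=t(\varphi(x)\mu(a))=t(\mu^2(a)\varphi(x))=t\varphi(\mu(a)x),$$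
so $t\varphi$ satisfies the same rule as $t$. But this only repeats that $t\varphi=ct$ for some $c$, and here the approach stops: for any $b\in k^\times$ the map $b\varphi$ satisfies the same rule $(b\varphi)(axb')=\mu(a)(b\varphi)(x)\mu(b')$. No argument that uses only the bimodule $H$, the functional $t$ and this rule can tell $\varphi$ from $b\varphi$.

For $d=0$ the missing normalization was $\varphi(1)=1$. For $d>0$ there is still a fixed element: if $\eta:A\to I$ is an injective resolution and $\nu:I\to I$ lifts $\mu^{-1}$, then $\nu(\eta(1))=\eta(1)$. But $\eta(1)$ is not torsion. If $A_{\ge n}\eta(1)=0$, then $A_{\ge n}=0$, so $A$ is finite-dimensional and $H^0_{\mathfrak m}(A)=A\neq0$, against $d>0$. So $\eta(1)$ is invisible in $\Gamma(I)$, where $H$ lives.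

What gets past this is to tensor on the right. Let $U=H^*$, and let $P$ be a free resolution of $k$ with generator $1_P$ in degree $0$. Although $\eta(1)$ does not come from $\Gamma(I)$, the cocycle $\eta(1)\otimes t\otimes1_P$ of $I\otimes_AU\otimes_AP$ does, up to a coboundary: a cocycle $\tilde e$ of $\Gamma(I)\otimes U\otimes P$ will map to $\lambda\,\eta(1)\otimes t\otimes1_P$ with $\lambda\ne0$. Then we pair $\tilde e$ with a generator $h$ of $\operatorname{Ext}^d_A(k,A)$ to get a number $L\ne0$, and compute $L$ in two ways.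

To see what to expect, take a Frobenius algebra ($d=0$) and use $A$ for both $I$ and $\Gamma(I)$. Then $h$ is multiplication by a socle element $s_0\in A_{-l}$, and $L=\lambda\,(ts_0)(1)$, where $(ta)(x)=t(ax)$. Read directly, $(ts_0)(1)=t(s_0)$. Moving $s_0$ across $t$ by $ta=\mu^{-1}(a)t$, where $(at)(x)=t(xa)$, we read $(ts_0)(1)=(\mu^{-1}(s_0)t)(1)=t(\mu^{-1}(s_0))$. This is the substitution $x=1$. In general the first reading becomes a trace and the second becomes naturality of local cohomology.

## 4. Conventions and standard facts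

From here to the end of Section 7 the hypotheses of Theorem B hold. "Module" means graded left module, $\otimes=\otimes_A$, and $\operatorname{Hom}$ is graded Hom, containing maps of all internal degrees. Internal degrees never contribute signs. Complexes are cohomological. The complex $\operatorname{Hom}^\bullet(X,Y)$ consists of $A$-linear maps, with $Df=df-(-1)^{|f|}fd$. *Closed* means $Df=0$, and $f\simeq g$ means $f-g=Dk$ for some $k$. In tensor products,
$$d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy,\qquad(f\otimes g)(x\otimes y)=(-1)^{|g||x|}f(x)\otimes g(y).$$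
"Qis" means quasi-isomorphism. Three standard facts are used.

* (T) If $F$ is a bounded above complex of free left modules, then $-\otimes F$ preserves qis. (An acyclic complex tensored with a bounded complex of free modules is acyclic; $F$ is the union of its brutal truncations, which are bounded subcomplexes. Apply this to mapping cones.)
* (P) If $P$ is a bounded above complex of projectives, then $\operatorname{Hom}^\bullet(P,-)$ preserves qis.
* (J) If $N$ is a bounded below complex of injectives, then $\operatorname{Hom}^\bullet(-,N)$ preserves qis.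

We also use two trivial remarks: composing a homotopy with a closed map on either side gives a homotopy, and if $f\simeq g$ on a complex containing $z$ with $dz=0$, then $f(z)-g(z)$ is a coboundary.

## 5. The complexes $I$, $C$, $P$, $W$ and the number $L$

**Step 1. Complexes of bimodules computing $H$.** We need a model of local cohomology on which both sides of $A$ act.

Let $\eta:A\to I$ be an injective resolution in the category of graded $A$-bimodules. The forgetful functor to left modules has the exact left adjoint $M\mapsto M\otimes_kA$, so each $I^j$ is injective as a left module. The subcomplex $\Gamma(I)$ consists of sub-bimodules: if $A_{\ge n}x=0$, then $A_{\ge n}(ax)\subseteq A_{\ge n}x=0$ and $A_{\ge n}(xb)=0$. And $H^i(\Gamma(I))=H^i_{\mathfrak m}(A)$. Put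
$$C=\tau^{\le d}\,\Gamma(I),\qquad q:C^d=Z^d(\Gamma(I))\to H,$$
and let $\iota:C\to I$ be the inclusion. Then $C$ is a complex of bimodules in degrees $[0,d]$. As $H^i_{\mathfrak m}(A)=0$ for $i\ne d$, the inclusion $C\to\Gamma(I)$ is a qis. The map $q$ is onto with kernel $dC^{d-1}$, and it gives a bimodule qis $C\to H[-d]$.

**Step 2. The dual bimodule $U$, the functional $t$, and the map $\varepsilon$.** We translate the hypothesis on $H^*$ into formulas.

Let $U=H^*$ with $(au)(x)=u(xa)$ and $(ub)(x)=u(bx)$. Let $t\in U_l$ correspond to $1\in{}^\mu A^1(-l)$. In ${}^\mu A^1$ we have $1\cdot b=b$ and $a\cdot1=\mu(a)$. So $U=tA=At$ is free of rank one on each side, and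
$$a\,t=t\,\mu(a),\qquad\text{equivalently}\qquad t\,a=\mu^{-1}(a)\,t. \tag{2}$$
Evaluated at $x\in H$, this is $t(xa)=t(\mu(a)x)$, as promised. Since $U$ is locally finite, so is $H$, and $H=U^*$. Also $t$ is a basis of $(H_{-l})^*$.

Define
$$\varepsilon:H\otimes U\to A^*,\qquad\varepsilon(x\otimes u)(a)=u(ax).$$
It is well defined, since $xb\otimes u$ and $x\otimes bu$ both give $a\mapsto u(axb)$. It is a bimodule map for $(bF)(a)=F(ab)$ and $(Fb)(a)=F(ba)$: indeed $bx\otimes u$ gives $a\mapsto u(abx)$, and $x\otimes ub$ gives $a\mapsto u(bax)$. It is bijective: every element of $H\otimes U$ is uniquely $x\otimes t$; we have $\varepsilon(x\otimes t)(a)=t(ax)=(ta)(x)$; and $a\mapsto ta$ is a bijection $A\to U$ whose graded dual is a bijection $U^*=H\to A^*$.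

**Step 3. The resolution $P$.** This is the test object. Let $P\to k$ be the minimal free resolution of the left module $k$, with $P^{-i}$ in degree $-i$. As $A$ is left noetherian, each $P^{-i}$ is finitely generated free. Moreover $P^0=A$; call its generator $1_P$. Since $P^1=0$, $d1_P=0$.

**Step 4. Maps out of $P$ do not distinguish $C$ from $I$.** This is the bridge between the part of $I$ that sees $H$ and the part that sees $1\in A$.

**Lemma 1.** If $E$ is a graded injective module, then $\Gamma(E)$ is injective.

*Proof.* Let $E'\subset E$ be an injective hull of $\Gamma(E)$, and let $0\ne x\in E'$ be homogeneous. Put $M=Ax\cap\Gamma(E)$. As a submodule of $Ax$ it is finitely generated, because $A$ is left noetherian. Being torsion, each generator spans a quotient of some $A/A_{\ge n}$, so $M$ is finite-dimensional. Since $\Gamma(E)$ is essential in $E'$, $M$ is essential in $Ax$. If $M$ vanishes in degrees $>b$, then $(Ax)_{>b}$ is a submodule of $Ax$ meeting $M$ in $0$, so it is $0$. Hence $A_{\ge n}x=0$ for large $n$, that is, $x\in\Gamma(E)$.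 Thus $E'=\Gamma(E)$. $\square$

(In particular the injective hull $E$ of a torsion module $T$ is torsion: $\Gamma(E)$ is injective, hence a direct summand of $E$, and it contains the essential submodule $T$, so $\Gamma(E)=E$. This was used in Section 2.)

**Lemma 2.** The maps $\iota_*:\operatorname{Hom}^\bullet(P,C)\to\operatorname{Hom}^\bullet(P,I)$ and $(\iota\otimes1)_*:\operatorname{Hom}^\bullet(P,C\otimes U)\to\operatorname{Hom}^\bullet(P,I\otimes U)$ are qis.

*Proof.* Since $U=At$ is free on the left, $c\mapsto c\otimes t$ is an isomorphism $C(-l)\cong C\otimes U$ of complexes of left modules, and likewise for $I$, compatibly with $\iota$. So it suffices to treat the first map. By (P), $C$ may be replaced by $\Gamma(I)$. Let $N=I/\Gamma(I)$. By Lemma 1, $I^j\cong\Gamma(I^j)\oplus N^j$ as left modules. So $N$ is a bounded below complex of injectives, and no $N^j$ has nonzero torsion elements. The sequence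
$$0\to\operatorname{Hom}^\bullet(P,\Gamma(I))\to\operatorname{Hom}^\bullet(P,I)\to\operatorname{Hom}^\bullet(P,N)\to0$$
is exact because the $P^{-i}$ are projective. By (J), $\operatorname{Hom}^\bullet(P,N)$ is quasi-isomorphic to $\operatorname{Hom}^\bullet(k,N)$, which is $0$, since a map $k\to N^j$ hits only torsion elements. $\square$

**Step 5. The generator $h$ of $\operatorname{Ext}^d_A(k,A)$ and its lift $\tilde h$ to $C$.** This is the class we shall pair with. By (P) and Lemma 2,
$$\operatorname{Ext}^i_A(k,A)\cong H^i\operatorname{Hom}^\bullet(P,I)\cong H^i\operatorname{Hom}^\bullet(P,C)\cong\operatorname{Ext}^{i-d}_A(k,H)=\operatorname{Ext}^{i-d}_A(k,U^*)=\operatorname{Tor}^A_{i-d}(U,k)^*,$$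
the last equality coming from $\operatorname{Hom}_A(P,U^*)=(U\otimes P)^*$. Since $U=tA$ is free on the right with $t$ in degree $l$, $\operatorname{Ext}^i_A(k,A)=0$ for $i\ne d$, and $\operatorname{Ext}^d_A(k,A)$ is one-dimensional in internal degree $-l$.

Let $h\in\operatorname{Hom}_A(P^{-d},A)$ be a cocycle of internal degree $-l$ generating $\operatorname{Ext}^d_A(k,A)$; so $h(dp)=0$ for $p\in P^{-d-1}$. Extended by $0$, it is a closed element of $\operatorname{Hom}^d(P,A)$. By Lemma 2 there is a closed $\tilde h\in\operatorname{Hom}^d(P,C)$ of internal degree $-l$ with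
$$\iota\tilde h\simeq\eta h. \tag{3}$$
Put $\bar h=q(\tilde h(1_P))\in H_{-l}$. This makes sense, as $\tilde h(1_P)\in C^d$.

**Step 6. The complex $W$ and the cocycle $\tilde e$.** We produce the substitute for $1$ inside a complex built from $C$.

Let $W=C\otimes U\otimes P$. Tensoring with $U$ is exact, because $U$ is left free, and tensoring with $P$ preserves qis by (T). So $q$ and $\varepsilon$ give a qis
$$W\to(A^*\otimes P)[-d],\qquad c\otimes u\otimes p\mapsto\varepsilon(q(c)\otimes u)\otimes p\ \text{ if }|c|=d,\quad\text{and } 0\text{ if }|c|<d.$$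
The graded dual of $A^*\otimes P^{-i}$ is $\operatorname{Hom}_A(P^{-i},A)$ via $f\mapsto\bigl(F\otimes p\mapsto F(f(p))\bigr)$. The formula is well defined, since $(Fb)(f(p))=F(bf(p))=F(f(bp))$. It is bijective because $P^{-i}$ is finitely generated free and $A$ is locally finite. Therefore $\operatorname{Tor}^A_j(A^*,k)^*\cong\operatorname{Ext}^j_A(k,A)$. By Step 5, $H^i(W)\cong\operatorname{Tor}^A_{d-i}(A^*,k)$ is $0$ for $i\ne0$, and $H^0(W)$ is one-dimensional in internal degree $l$.

As a left module, $H^0(W)$ is thus a shift of $k$. The map $\tau^{\le0}W\to H^0(W)$ is a surjective qis, so the augmentation $P\to k\cong H^0(W)$ lifts along it to a chain map $r:P\to W$ of internal degree $l$, inducing an isomorphism on $H^0$. Put $\tilde e=r(1_P)$, a cocycle generating $H^0(W)$.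

**Step 7. In $I\otimes U\otimes P$, the cocycle $\tilde e$ becomes a multiple of $\eta(1)\otimes t\otimes1_P$.** Here $1\in A$ enters. By (T), and since $U$ is left free, $\eta\otimes1\otimes1:U\otimes P\to I\otimes U\otimes P$ is a qis (identify $A\otimes U=U$). By (P) there is a chain map $r':P\to U\otimes P$ of internal degree $l$ with
$$(\iota\otimes1\otimes1)\,r\simeq(\eta\otimes1\otimes1)\,r'. \tag{4}$$
Since $U$ is right free on $t$, $H^0(U\otimes P)=U\otimes k=k\cdot[t\otimes1_P]$. Hence for some $\lambda\in k$,
$$r'(1_P)=\lambda\,t\otimes1_P+\text{coboundary}. \tag{5}$$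

**Step 8. The number $L$, and why it is nonzero.** We pair $\tilde e$ with $h$. Let
$$\alpha=1\otimes1\otimes h:W\to C\otimes U,\qquad\alpha(c\otimes u\otimes p)=(-1)^{d|c|}c\otimes u\,h(p),$$
where $h(p)=0$ for $p\notin P^{-d}$. It is left $A$-linear of degree $d$. It is closed: $d\alpha(c\otimes u\otimes p)=(-1)^{d|c|}dc\otimes u\,h(p)$, while $\alpha d(c\otimes u\otimes p)=(-1)^{d(|c|+1)}dc\otimes u\,h(p)$ because $hd=0$; so $d\alpha=(-1)^d\alpha d$. Write $\tilde e=\sum c\otimes u\otimes p$ with indices suppressed. As $\tilde e$ has degree $0$, the terms with $p\in P^{-d}$ are those with $|c|=d$. Define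
$$L:=\varepsilon\bigl((q\otimes1)\alpha(\tilde e)\bigr)(1)=(-1)^d\sum_{|c|=d}u\bigl(q(h(p)c)\bigr). \tag{6}$$
The second expression holds because $(-1)^{d\cdot d}=(-1)^d$ and $\varepsilon(q(c)\otimes u\,h(p))(1)=(u\,h(p))(q(c))=u(h(p)q(c))$.

**Lemma 3.** $L\ne0$.

*Proof.* By Step 6, the image of $\tilde e$ in $A^*\otimes P^{-d}$ is $z=\sum_{|c|=d}F\otimes p$ with $F=\varepsilon(q(c)\otimes u)$, and its class generates $\operatorname{Tor}_d^A(A^*,k)$. Since $\varepsilon$ is right linear, $L=(-1)^d\sum(F\,h(p))(1)=(-1)^d\sum F(h(p))$. Up to sign, this is the value of the perfect pairing $\operatorname{Tor}^A_d(A^*,k)\times\operatorname{Ext}^d_A(k,A)\to k$ on $([z],[h])$. Both spaces are one-dimensional, and $[z]$ and $[h]$ are generators. $\square$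

## 6. First reading by a trace: $L=\lambda\,t(\bar h)$

For $X=C$ or $X=I$ let
$$V_X=\operatorname{Hom}^\bullet(P,X)\otimes U\otimes P,$$
where $\operatorname{Hom}^\bullet(P,X)$ is a complex of right modules via $(fb)(p)=f(p)b$. In $V_C$ there are a map and an argument side by side, so one can evaluate.

**Step 9. A trace on $V_C$.** We want a functional that sees cohomology classes of $V_C^d$. Define $\operatorname{Tr}:V_C^d\to k$ by
$$\operatorname{Tr}(f\otimes u\otimes p)=u\bigl(q(f(p))\bigr),$$
which makes sense because $f(p)\in C^{|f|+|p|}=C^d$. It respects both tensor signs. For $fb\otimes u\otimes p=f\otimes bu\otimes p$ we have $u(q(f(p)b))=u(q(f(p))b)=(bu)(q(f(p)))$. For $f\otimes ub\otimes p=f\otimes u\otimes bp$ we have $(ub)(q(f(p)))=u(b\,q(f(p)))=u(q(f(bp)))$.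

It kills coboundaries. If $|f|+|p|=d-1$, then
$$\operatorname{Tr}\bigl(Df\otimes u\otimes p+(-1)^{|f|}f\otimes u\otimes dp\bigr)=u\bigl(q(d(f(p)))\bigr)-(-1)^{|f|}u\bigl(q(f(dp))\bigr)+(-1)^{|f|}u\bigl(q(f(dp))\bigr)=0,$$
because $q(dC^{d-1})=0$.

**Step 10. A closed map $\kappa$ carrying $\tilde e$ into $V_C$ with trace $L$.** We rewrite the pairing with $h$ as an element of $V_C$. For $x\in X$ define $\rho_X(x)\in\operatorname{Hom}^{|x|+d}(P,X)$ by
$$\rho_X(x)(p)=(-1)^{d|x|}h(p)\,x\quad(p\in P^{-d}),\qquad\rho_X(x)=0\text{ on the other }P^{-i}.$$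
It is left $A$-linear in $p$, and $\rho_X(xb)=\rho_X(x)b$. Since $hd=0$,
$$(D\rho_X(x))(p)=(-1)^{d|x|}h(p)\,dx=(-1)^d\rho_X(dx)(p).$$
So $\rho_X$ is closed of degree $d$, and so is $\kappa_X=\rho_X\otimes1\otimes1:X\otimes U\otimes P\to V_X$. Since $\iota$ is left linear, $\iota_*\kappa_C=\kappa_I(\iota\otimes1\otimes1)$. In $\operatorname{Tr}(\kappa_C(\tilde e))$ only the terms with $p\in P^{-d}$, that is $|c|=d$, contribute, so by (6)
$$\operatorname{Tr}(\kappa_C(\tilde e))=\sum_{|c|=d}(-1)^{d\cdot d}u\bigl(q(h(p)c)\bigr)=L. \tag{7}$$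

**Step 11. Comparison in $V_I$.** We replace $\kappa_C(\tilde e)$ by a cohomologous element whose trace is visible. Apply (4) to $1_P$, where $d1_P=0$, and use (5): $(\iota\otimes1\otimes1)\tilde e$ is cohomologous to $\lambda\,\eta(1)\otimes t\otimes1_P$. Moreover $\rho_I(\eta(1))(p)=h(p)\eta(1)=\eta(h(p))$, that is, $\rho_I(\eta(1))=\eta h$. As $\kappa_I$ is closed, $\iota_*\kappa_C(\tilde e)=\kappa_I\bigl((\iota\otimes1\otimes1)\tilde e\bigr)$ is cohomologous to $\lambda\,(\eta h)\otimes t\otimes1_P$. By (3), $\eta h-\iota\tilde h=Dk$ for some $k$, and $Dk\otimes t\otimes1_P=d(k\otimes t\otimes1_P)$ because $d1_P=0$. So $\iota_*\kappa_C(\tilde e)$ is cohomologous to $\iota_*(\lambda\,\tilde h\otimes t\otimes1_P)$.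

The complex $U\otimes P$ is a bounded above complex of free left modules. By Lemma 2 and (T), $\iota_*:V_C\to V_I$ is a qis. Both $\kappa_C(\tilde e)$ and $\lambda\,\tilde h\otimes t\otimes1_P$ are cocycles of $V_C$, so they are cohomologous in $V_C$. Applying $\operatorname{Tr}$ and using (7),
$$L=\lambda\,t\bigl(q(\tilde h(1_P))\bigr)=\lambda\,t(\bar h). \tag{8}$$

## 7. Second reading by naturality: $L=\lambda\,t(\varphi^{-1}(\bar h))$

**Step 12. The swap $s$.** We realize $ta=\mu^{-1}(a)t$ at the level of $I$; here functoriality is used with its normalization. The map $\mu^{-1}:A\to{}^{\mu^{-1}}A^{\mu^{-1}}$ is a bimodule map, and ${}^{\mu^{-1}}I^{\mu^{-1}}$ is an injective bimodule resolution of its target. So there is a chain map $\nu:I\to I$ with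
$$\nu(axb)=\mu^{-1}(a)\nu(x)\mu^{-1}(b),\qquad\nu\eta=\eta\mu^{-1}.$$
Since $\mu^{-1}(A_{\ge n})=A_{\ge n}$, $\nu$ preserves $\Gamma(I)$, hence $C$. On $H$ it induces $H^d_{\mathfrak m}(\mu^{-1})=\varphi^{-1}$, so $q\nu=\varphi^{-1}q$ on $C^d$.

Since $U$ is right free on $t$, every element of $U\otimes I$ is uniquely $t\otimes x$, and we may define
$$s:U\otimes I\to I\otimes U,\qquad s(t\otimes x)=\nu(x)\otimes t.$$
It is a chain map with $s(U\otimes C)\subset C\otimes U$. It is left $A$-linear: by (2), $b(t\otimes x)=t\mu(b)\otimes x=t\otimes\mu(b)x$, which goes to $\nu(\mu(b)x)\otimes t=b\,\nu(x)\otimes t$. With $U\otimes A=U=A\otimes U$,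
$$s(1_U\otimes\eta)=\eta\otimes1_U\quad\text{as maps }U\to I\otimes U. \tag{9}$$
Indeed the element $ta$ is $t\otimes a$ in $U\otimes A$, and $s(t\otimes\eta(a))=\nu\eta(a)\otimes t=\eta(\mu^{-1}(a))\otimes t$. The same element is $\mu^{-1}(a)\otimes t$ in $A\otimes U$, which $\eta\otimes1_U$ sends to $\eta(\mu^{-1}(a))\otimes t$. Note that rescaling $\nu$ would destroy (9): this is what the attempt in Section 3 lacked.

**Step 13. The map $\alpha r$ can be computed through $s$ and $\tilde h$.** The left side below gives $L$; the right side involves $\nu$. Let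
$$\beta=s\,(1_U\otimes\tilde h)\,r':P\to C\otimes U,$$
which is closed of degree $d$.

**Claim.** $\alpha r\simeq\beta$ in $\operatorname{Hom}^d(P,C\otimes U)$.

*Proof.* Both maps are closed, and by Lemma 2 it suffices to compare them after $\iota\otimes1$. Write $1_U\otimes h:U\otimes P\to U\otimes A=U$. By (4),
$$(\iota\otimes1)\alpha r=(1_I\otimes1_U\otimes h)(\iota\otimes1\otimes1)r\simeq(1_I\otimes1_U\otimes h)(\eta\otimes1\otimes1)r'=(\eta\otimes1_U)(1_U\otimes h)r'.$$
In the last equality both sides send $u\otimes p\in U\otimes P$ to $\eta(1)\otimes u\,h(p)$; there is no sign, as $|\eta(1)|=0$. On the other side, by (3) and (9),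
$$(\iota\otimes1)\beta=s(1_U\otimes\iota\tilde h)r'\simeq s(1_U\otimes\eta)(1_U\otimes h)r'=(\eta\otimes1_U)(1_U\otimes h)r'.$$
The two right-hand sides agree. $\square$

**Step 14. Evaluation at $1_P$.** We read off $L$ from the claim. Since $d1_P=0$, the cocycles $\alpha(\tilde e)=\alpha r(1_P)$ and $\beta(1_P)$ have the same class in $H^d(C\otimes U)=H\otimes U$, the identification being $q\otimes1$. By (5), $\beta(1_P)$ is cohomologous to $\lambda\,s(t\otimes\tilde h(1_P))=\lambda\,\nu(\tilde h(1_P))\otimes t$, whose class is $\lambda\,\varphi^{-1}(\bar h)\otimes t$. Applying $\varepsilon(-)(1)$ and the definition (6) of $L$,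
$$L=\lambda\,t\bigl(\varphi^{-1}(\bar h)\bigr). \tag{10}$$

**Step 15. End of the proof of Theorems B and A.** We compare the two readings. Let $\varphi$ act on the line $H_{-l}$ by $c$. As $\bar h\in H_{-l}$, (8) and (10) give
$$\lambda\,t(\bar h)=L=c^{-1}\lambda\,t(\bar h),\qquad L\ne0\ \text{ by Lemma 3}.$$
Hence $\lambda\,t(\bar h)\ne0$ and $c=1$. This proves Theorem B, and with it Theorem A: $\operatorname{hdet}\mu_A=1$. $\blacksquare$

## 8. Scaling automorphisms and quantum exterior algebras

The first consequence is a restriction on Nakayama automorphisms that are scalings.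

**Corollary.** For $c\in k^\times$ let $\xi_c$ act on $A_i$ by $c^i$. If $A$ is noetherian connected graded AS Gorenstein with AS index $l$ and $\mu_A=\xi_c$, then $c^{\,l}=1$.

*Proof.* Let $\xi_c$ act on $I$ by $c^i$ in internal degree $i$. This map sends $ax$ to $\xi_c(a)\xi_c(x)$ and extends $\xi_c$ on $A$, so it is a lift. Hence $H^d_{\mathfrak m}(\xi_c)$ is $c^{-l}$ on $H_{-l}$, and $\operatorname{hdet}\xi_c=c^{\,l}$. Apply Theorem A. $\square$

Conversely, in one family the condition $\operatorname{hdet}=1$ is the only restriction on diagonal automorphisms.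

**Proposition.** Let $n\ge1$ and $b_1,\dots,b_n\in k^\times$. For a quantum exterior algebra
$$E=k\langle x_1,\dots,x_n\rangle/(x_i^2,\ x_ix_j-p_{ij}x_jx_i\ (i\ne j))\qquad\text{with }p_{ij}p_{ji}=1,$$
the automorphism $g:x_i\mapsto b_ix_i$ has $\operatorname{hdet}g=\prod_ib_i^{-1}$. There is a choice of $(p_{ij})$ for which $g=\mu_E$ if and only if $\prod_ib_i=1$, i.e. if and only if $\operatorname{hdet}g=1$.

*Proof.* **Basis.** We first check that $E$ has as basis the $2^n$ squarefree ordered monomials. They span by the relations. For independence, take a vector space with basis $e_S$, $S\subseteq\{1,\dots,n\}$, and put $e_Se_T=p(S,T)\,e_{S\cup T}$ if $S\cap T=\emptyset$ and $e_Se_T=0$ otherwise, where $p(S,T)=\prod_{i\in S,\,j\in T,\,i>j}p_{ij}$. Since $p$ is multiplicative in each argument for disjoint unions, both $(e_Se_T)e_R$ and $e_S(e_Te_R)$ have coefficient $p(S,T)p(S,R)p(T,R)$, so this is an associative algebra. The elements $e_{\{i\}}$ satisfy the relations of $E$: for $i>j$, $e_{\{i\}}e_{\{j\}}=p_{ij}e_{\{i,j\}}=p_{ij}e_{\{j\}}e_{\{i\}}$.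 So $E$ maps to this algebra, and the ordered monomials go to the basis $e_S$.

**The Frobenius form.** This gives $d$, $l$ and $\operatorname{hdet}g$. Let $t$ be the coefficient of $x_1\cdots x_n$. The form $(a,b)\mapsto t(ab)$ is nondegenerate: each monomial pairs nontrivially with the complementary monomial, and with no other. So $E\cong E^*$ up to a shift, as left and as right module. The module $E^*$ is injective, since $\operatorname{Hom}_E(-,E^*)$ is the graded dual, and $\operatorname{Hom}_E(k,E^*)\cong k^*$. Hence $E$ is AS Gorenstein with $d=0$. As $E$ is finite-dimensional, $H^0_{\mathfrak m}(E)=E$, and $\operatorname{Hom}_E(k,E)$ is the socle $E_n$, so $l=-n$. Since $g$ acts on $E_n=E_{-l}$ by $\prod b_i$, we get $\operatorname{hdet}g=\prod b_i^{-1}$.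

**The Nakayama automorphism.** We compute $\mu_E$. Let $w_i$ be the ordered product of the $x_j$ with $j\ne i$. Moving $x_i$ past each factor gives $x_iw_i=a_iw_ix_i$ with $a_i=\prod_{j\ne i}p_{ij}$. For a monomial $x$, both $t(xx_i)$ and $t(x_ix)$ vanish unless $x=w_i$, and $t(w_ix_i)=a_i^{-1}t(x_iw_i)$. Let $\mu$ be the automorphism $x_i\mapsto a_i^{-1}x_i$. Then $t(xa)=t(\mu(a)x)$ for the generators $a=x_i$, hence for all $a$ by $t(xab)=t(\mu(b)xa)=t(\mu(a)\mu(b)x)$. So $\theta:a\mapsto ta$ is an isomorphism ${}^\mu E^1(-l)\cong E^*$: it is bijective by nondegeneracy and clearly right linear, and $(b\,\theta(a))(x)=t(axb)=t(\mu(b)ax)=\theta(\mu(b)a)(x)$. By uniqueness $\mu_E=\mu$.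

**Which $g$ occur.** If $g=\mu_E$, then $\prod b_i=\prod a_i^{-1}=1$, because $\prod_ia_i=\prod_{i\ne j}p_{ij}$ and $p_{ij}p_{ji}=1$. Conversely, let $\prod b_i=1$. Put $a_i=b_i^{-1}$, let $p_{i,i+1}=a_1\cdots a_i=p_{i+1,i}^{-1}$ for $1\le i<n$, and let all other $p_{ij}$ be $1$. Then $\prod_{j\ne i}p_{ij}=a_i$ for every $i$. For $n=1$ the empty product is $1=a_1$. For $n\ge2$: if $i=1$ it is $p_{12}=a_1$; if $1<i<n$ it is $p_{i,i-1}p_{i,i+1}=(a_1\cdots a_{i-1})^{-1}(a_1\cdots a_i)=a_i$; if $i=n$ it is $(a_1\cdots a_{n-1})^{-1}=a_n$, because $a_1\cdots a_n=1$. So $\mu_E=g$. $\square$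

Thus for these algebras $\operatorname{hdet}=1$ is exactly the condition for a diagonal automorphism to occur as a Nakayama automorphism. Taking all $b_i=c$, for $l=-n<0$ every $c$ with $c^{\,l}=1$ occurs in the Corollary. For $n=2$, the choice $p_{12}=p$ gives back $\mu(x)=p^{-1}x$ and $\mu(y)=p\,y$ from Section 1.
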